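\title{Sprinkling makes the wired uniform spanning forest transient}

\begin{abstract}
Every component of the wired uniform spanning forest is almost surely recurrent. We prove that on every transient vertex-transitive graph, and for every $\varepsilon>0$, every component of the union of the wired forest with an independent copy thinned by $\varepsilon$-Bernoulli percolation is almost surely transient. The proof splits according to volume growth. Under polynomial growth the thinned forest joins any everywhere percolating subgraph into a connected graph with short detours, and a flow of finite energy on the ambient graph can be rerouted. Under superpolynomial growth the heat kernel decays faster than any power, and Wilson's algorithm, run from adaptively chosen starting points, produces a rapidly branching tree of disjoint rays inside the union.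
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Throughout, $G=(V,E)$ is an infinite, connected, locally finite simple graph, and \emph{transitive} means vertex-transitive. A connected graph is \emph{transient} if simple random walk on it returns to its starting point only finitely often almost surely, and \emph{recurrent} otherwise. A set of edges $H\subset E$ is identified with the spanning subgraph $(V,H)$.

Let $V_1\subset V_2\subset\cdots$ be finite sets inducing connected subgraphs, with union $V$. Let $G_n^w$ be the finite multigraph obtained from $G$ by contracting $V\setminus V_n$ to a single vertex, the \emph{root}, and deleting loops; its edges are the edges of $G$ with at least one endpoint in $V_n$. Let $T_n$ be a uniformly random spanning tree of $G_n^w$. For every finite $S\subset E$ the law of $T_n\cap S$ converges, and the limit does not depend on the exhaustion $(V_n)$. The random edge set $F\subset E$ with these marginals is the \emph{wired uniform spanning forest} (WUSF).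

Every component of $F$ is almost surely infinite. Indeed, if $Y\subset V_n$, then $T_n$ contains an edge leaving $Y$, because it joins $Y$ to the root; this passes to the limit, and there are countably many finite sets $Y$. On the other hand, by a theorem of Morris, every component of $F$ is almost surely recurrent, on any graph. So on a transient graph the forest reaches infinity from every vertex, but it is too thin to carry a random walk there. It is natural to ask how much has to be added to $F$ to restore transience.

Let $F'$ be a second WUSF and let $(U_e)_{e\in E}$ be independent uniform variables on $[0,1]$, with $F$, $F'$ and $(U_e)$ independent. For $\varepsilon\in[0,1]$ put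
\[
\xi_\varepsilon=\{e\in E: U_e\le\varepsilon\},\qquad F'_\varepsilon=F'\cap\xi_\varepsilon .
\]
Thus $\xi_\varepsilon$ is $\varepsilon$-Bernoulli bond percolation, and $F'_\varepsilon$, the \emph{$\varepsilon$-WUSF}, is obtained from $F'$ by keeping each edge independently with probability $\varepsilon$. For small $\varepsilon$ this is a very modest addition: if the degrees are at most $D$ and $\varepsilon D<1$, the expected number of simple paths of length $n$ in $\xi_\varepsilon$ from a given vertex is at most $(\varepsilon D)^n\to0$, so all components of $\xi_\varepsilon$ and of $F'_\varepsilon$ are finite. Still, one would guess that $F\cup F'_\varepsilon$ is transient. What a recurrent tree lacks is enough disjoint routes to infinity. An infinite path of $F$ offers infinitely many places where a short added path may lead to another infinite path of $F$, which in turn offers infinitely many such places, and a unit of current that can split again and again has finite energy.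

Two cases are known. A subgraph is \emph{everywhere percolating} if every vertex lies in an infinite component of it. On $\mathbb{Z}^d$, $d\ge3$, the union of any everywhere percolating subgraph and an independent $\varepsilon$-WUSF is almost surely connected and transient for every $\varepsilon>0$. On transitive unimodular nonamenable graphs every component of $F\cup F'_\varepsilon$ is almost surely transient. The conjecture posed in \cite{ANST} is that on every transitive transient graph and for every $\varepsilon>0$, every component of $F\cup F'_\varepsilon$ is almost surely transient. We prove it.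

\begin{theorem}\label{thm:main}
Let $G$ be transitive and transient, and let $\varepsilon\in(0,1]$. Almost surely every component of $F\cup F'_\varepsilon$ is transient.
\end{theorem}

The remaining cases are recurrent, which gives a complete classification.

\begin{theorem}\label{thm:class}
Let $G$ be transitive and $\varepsilon\in[0,1]$. If $G$ is transient and $\varepsilon>0$, then almost surely all components of $F\cup F'_\varepsilon$ are transient. Otherwise almost surely all of them are recurrent. The same holds with $\xi_\varepsilon$ in place of $F'_\varepsilon$.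
\end{theorem}

\subsection{Two regimes}

A transitive graph either has polynomial volume growth, or its heat kernel decays faster than every power (Proposition~\ref{prop:dichotomy}). The mechanism behind transience is different in the two regimes, and in each of them we prove more than Theorem~\ref{thm:main} needs.

Let $d(x,y)$ be the graph distance and $B(x,r)$ the closed ball; in a transitive graph $|B(r)|$ is the common size of the balls of radius $r$. For $A\subset V$ let $E(A)$ be the set of edges with both endpoints in $A$, and for $H\subset E$ let $H[A]$ be the graph with vertex set $A$ and edge set $H\cap E(A)$.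

\begin{theorem}\label{thm:poly}
Let $G$ be transitive with $c_0n^d\le|B(n)|\le C_0n^d$ for all $n\ge1$, where $d\ge2$. Let $\varepsilon\in(0,1]$, and let $\omega$ be any deterministic everywhere percolating subgraph. For every $K$ there is a constant $C_K$, not depending on $\omega$, such that for all integers $R\ge2$ and all $x\in V$,
\begin{equation}\label{eq:local}
\mathbb{P}\big(B(x,R/2)\text{ is not contained in one component of }(\omega\cup F'_\varepsilon)[B(x,R)]\big)\le C_KR^{-K}.
\end{equation}
In particular $\omega\cup F'_\varepsilon$ is almost surely connected. If $G$ is transient, then $\omega\cup F'_\varepsilon$ is almost surely transient. The same holds with $\xi_\varepsilon$ in place of $F'_\varepsilon$.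
\end{theorem}

Here nothing about $F$ is used except that its components are infinite. In the second regime the law of $F$ is essential, and the added edges may be quite general. Let $p_n(x,y)$ be the $n$-step transition probability of simple random walk on $G$ and
\[
\pi(n)=\sup_{x,y\in V}p_n(x,y).
\]
A random set $\eta\subset E$ satisfies condition (IT), a uniform form of insertion tolerance for paths, if:
\begin{itemize}
\item[(IT)] for every $\ell\ge1$ there is $\kappa_\ell>0$ such that for every vertex $a$ and every simple path $\gamma$ with at most $\ell$ edges starting at $a$,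
\[
\mathbb{P}\big(\gamma\subset\eta\,\big|\,\eta\setminus E(B(a,\ell+1))\big)\ge\kappa_\ell\quad\text{almost surely.}
\]
\end{itemize}
In words, whatever $\eta$ looks like outside a ball, a prescribed short path inside the ball is present with probability bounded below.

\begin{theorem}\label{thm:fast}
Let $G$ have bounded degree, and suppose that for every $K$ there is $C_K$ with $\pi(n)\le C_Kn^{-K}$ for all $n\ge1$. Let $\eta$ be a random edge set that is independent of $F$ and satisfies \textup{(IT)}. Then almost surely every component of $F\cup\eta$ is transient. For $\varepsilon>0$, both $\eta=F'_\varepsilon$ and $\eta=\xi_\varepsilon$ satisfy \textup{(IT)}.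
\end{theorem}

\begin{remark}\label{rem:hyp}
Independence cannot be dropped from Theorem~\ref{thm:fast}: $\eta=F$ has the law of $F'_1$ and so satisfies (IT), but $F\cup F=F$ has recurrent components. In Theorem~\ref{thm:poly} the assumption $d\ge2$ cannot be dropped: if $G=\mathbb{Z}$ and $\omega$ consists of all edges except $\{0,1\}$, then $\omega\cup F'_\varepsilon$ is disconnected with probability at least $1-\varepsilon$. Nor can the assumption on $\omega$: for $\omega=\emptyset$ and small $\varepsilon$ all components are finite.
\end{remark}

Section~\ref{sec:prelim} recalls the standard facts that we use. Section~\ref{sec:reduction} deduces Theorems~\ref{thm:main} and~\ref{thm:class} from Theorems~\ref{thm:poly} and~\ref{thm:fast}. Theorem~\ref{thm:poly} is proved in Section~\ref{sec:poly}. Section~\ref{sec:wilson} prepares two tools concerning the forest, and Section~\ref{sec:fast} proves Theorem~\ref{thm:fast}. Sections~\ref{sec:poly} and~\ref{sec:fast} each begin with an example in which the mechanism can be seen by hand.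

\section{Background}\label{sec:prelim}

The letter $D$ denotes the maximal degree of $G$ when it is finite. Constants $c,C>0$ may change from line to line, and $\log$ is the natural logarithm. For finite $A\subset V$, $\partial A$ is the set of edges with exactly one endpoint in $A$. ``Walk'' means simple random walk.

\subsection{Random walks and flows}

Two properties of the kernel are used repeatedly. First, $\pi(0)=1$ and $\pi$ is nonincreasing, because $p_{n+1}(x,y)=\sum_zp_1(x,z)p_n(z,y)\le\pi(n)$. Second, reversibility, $\deg(x)p_n(x,y)=\deg(y)p_n(y,x)$, gives $p_n(x,y)\le Dp_n(y,x)$, and $p_n(x,y)=p_n(y,x)$ if $G$ is regular.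

A \emph{flow} on a locally finite graph $H$ is an antisymmetric function $\theta$ on oriented edges. Its divergence is $\operatorname{div}\theta(v)=\sum_{w\sim v}\theta(v,w)$, and its \emph{energy} is $\sum_e\theta(e)^2$, the sum over unoriented edges. It is a \emph{unit flow from $o$} if $\operatorname{div}\theta=\mathbf{1}_o$. A simple path $\gamma$ from $x$ to $y$ is viewed as the flow equal to $1$ along its edges, oriented from $x$ to $y$, and $0$ on other edges; its divergence is $\mathbf{1}_x-\mathbf{1}_y$.
\begin{itemize}
\item[(N1)] (T.~Lyons) A connected locally finite graph is transient if and only if it carries a unit flow of finite energy from a vertex.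
\item[(N2)] (Rayleigh monotonicity) A connected graph containing a transient connected subgraph is transient.
\item[(N3)] (Nash-Williams) If $G$ has bounded degree and $|B(o,n)|\le Cn^2$ for all $n\ge1$, then $G$ is recurrent.
\end{itemize}

\subsection{Uniform spanning trees}

Let $S=(S_0,S_1,\dots)$ be a path that is either finite or \emph{transient}, meaning infinite with finitely many visits to each vertex. Its \emph{loop erasure} $\mathrm{LE}(S)=(y_0,y_1,\dots)$ is the simple path defined as follows: $y_0=S_0$; given $y_j$, let $s_j$ be the time of the last visit of $S$ to $y_j$, and put $y_{j+1}=S_{s_j+1}$, stopping if $s_j$ is the final time of $S$. Thus $y_j=S_{s_j}$, $s_0<s_1<\cdots$ and $s_j\ge j$. We call the $s_j$ the \emph{exit times} of $S$. In a multigraph the edge from $y_j$ to $y_{j+1}$ is the one crossed by $S$ after time $s_j$.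

Let $\Gamma$ be a finite connected multigraph without loops and $T$ a uniform spanning tree (UST) of $\Gamma$.
\begin{itemize}
\item[(T1)] (Wilson's algorithm) Fix a root and an ordering $x_1,x_2,\dots$ of the vertices. Start with the tree consisting of the root. At step $i$, run an independent walk from $x_i$, crossing a uniformly chosen incident edge at each step, until it hits the current tree, and add its loop erasure to the tree. The final tree is a UST.
\item[(T2)] (Negative association; Feder--Mihail) If $f,g$ are increasing functions of $T$ depending on disjoint sets of edges, then $\mathbb{E}[fg]\le\mathbb{E}[f]\,\mathbb{E}[g]$. Replacing $f,g$ by $-f,-g$ gives the same for two decreasing functions.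
\item[(T3)] If $l$ is an acyclic edge set, then $t\mapsto t\setminus l$ is a bijection from the spanning trees of $\Gamma$ containing $l$ to the spanning trees of the contraction $\Gamma/l$, in which loops are deleted.
\item[(T4)] If $e$ is an edge with endpoints $x\ne y$, then $\mathbb{P}(e\in T)\ge1/\deg(x)$: in Wilson's algorithm rooted at $y$ with $x_1=x$, the first step crosses $e$ with probability $1/\deg(x)$, and then $e\in T$.
\end{itemize}

\subsection{Transitive graphs}

A graph is \emph{amenable} if $\inf|\partial A|/|A|=0$ over finite nonempty $A$. A transitive graph of subexponential growth is amenable, since $|\partial A|\ge c|A|$ for all $A$ forces $|B(n+1)|\ge(1+c/D)|B(n)|$.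
\begin{itemize}
\item[(G1)] If $G$ is transitive and $|B(n)|\le n^K$ for some $K$ and infinitely many $n$, then there are an integer $d\ge1$ and constants $c_0,C_0>0$ with $c_0n^d\le|B(n)|\le C_0n^d$ for all $n\ge1$ (Gromov, van den Dries--Wilkie, Bass and Guivarc'h for groups; Trofimov and Losert for graphs; see \cite[Theorem 5.11]{Woess} and \cite{TT}).
\item[(G2)] (Soardi--Woess) An amenable transitive graph has unimodular automorphism group, so the \emph{mass transport principle} holds: if $f\colon V\times V\to[0,\infty]$ satisfies $f(\phi x,\phi y)=f(x,y)$ for all automorphisms $\phi$, then $\sum_yf(o,y)=\sum_yf(y,o)$ for every vertex $o$.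
\item[(G3)] (Kesten, Dodziuk) A nonamenable regular graph has spectral radius $\varrho<1$, and $p_n(x,y)\le\varrho^{\,n}$.
\item[(G4)] (Varopoulos; see \cite[\S14]{Woess}) If $G$ is regular and $|\partial A|\ge c|A|^{1-1/K}$ for all finite nonempty $A$, then $\sup_xp_{2n}(x,x)\le Cn^{-K/2}$ for $n\ge1$.
\end{itemize}

\section{The growth dichotomy}\label{sec:reduction}

Both regimes need a way to turn volume growth into large boundaries. The device is the same each time. If many pairs of points are separated by a set $Y$, then geodesics between these pairs pass through $Y$; by mass transport no vertex lies on too many geodesics on average; so $Y$ is large. For $x,y\in V$ let $g_{xy}$ be a uniformly random geodesic from $x$ to $y$.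

\begin{lemma}\label{lem:geo}
Let $G$ be transitive and amenable, $r\ge0$ an integer, and $Y\subset V$ finite. Let $\mathcal{P}$ be a set of pairs $(x,y)$ with $d(x,y)\le r$ such that every geodesic from $x$ to $y$ meets $Y$. Then $|\mathcal{P}|\le|Y|\,(r+1)\,|B(r)|$.
\end{lemma}

\begin{proof}
The function $f(x,v)=\sum_{y\in B(x,r)}\mathbb{P}(v\in g_{xy})$ is invariant under automorphisms, because an automorphism maps the geodesics from $x$ to $y$ bijectively to those between the images. A geodesic from $v$ to $y$ has $d(v,y)+1$ vertices, so (G2) gives, for every $v$,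
\[
\sum_{x,y:\,d(x,y)\le r}\mathbb{P}(v\in g_{xy})=\sum_xf(x,v)=\sum_{w}f(v,w)=\sum_{y\in B(v,r)}\big(d(v,y)+1\big)\le(r+1)|B(r)|.
\]
For $(x,y)\in\mathcal{P}$ we have $1\le\sum_{v\in Y}\mathbb{P}(v\in g_{xy})$. Sum over $\mathcal{P}$.
\end{proof}

\begin{proposition}\label{prop:dichotomy}
Let $G$ be transitive. Either $c_0n^d\le|B(n)|\le C_0n^d$ for all $n\ge1$, for some integer $d\ge1$ and constants $c_0,C_0>0$, or for every $K$ there is $C_K$ with $\pi(n)\le C_Kn^{-K}$ for all $n\ge1$.
\end{proposition}

\begin{proof}
Suppose the first alternative fails. If $G$ is nonamenable, (G3) gives exponential decay of $\pi$. Let $G$ be amenable and fix $K\ge1$. By (G1), $|B(n)|>n^K$ for all large $n$, hence $|B(n)|\ge c_Kn^K$ for all $n\ge1$.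

Let $A$ be finite and nonempty, let $Y$ be the set of vertices of $A$ with a neighbor outside $A$, and let $r$ be minimal with $|B(r)|\ge2|A|$; then $r\ge1$ and $|B(r-1)|<2|A|$. For each $x\in A$ at least $|B(r)|-|A|\ge|B(r)|/2$ vertices $y\in B(x,r)$ lie outside $A$, and every path from $x$ to such a $y$ meets $Y$. Lemma~\ref{lem:geo} gives $|A||B(r)|/2\le|Y|(r+1)|B(r)|$. From $c_K(r-1)^K\le|B(r-1)|<2|A|$ we get $r+1\le2+(2|A|/c_K)^{1/K}\le C|A|^{1/K}$. Therefore $|\partial A|\ge|Y|\ge c|A|^{1-1/K}$, and (G4) applies. By symmetry and the Cauchy--Schwarz inequality,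
\[
p_{2n}(x,y)=\sum_zp_n(x,z)p_n(y,z)\le p_{2n}(x,x)^{1/2}p_{2n}(y,y)^{1/2}\le Cn^{-K/2},
\]
and since $\pi$ is nonincreasing, $\pi(n)\le\pi(2\lfloor n/2\rfloor)\le C'n^{-K/2}$. As $K$ is arbitrary, the second alternative holds.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorems~\ref{thm:poly} and~\ref{thm:fast}]
In the first alternative of Proposition~\ref{prop:dichotomy}, transience and (N3) force $d\ge3$. The forest $F$ is almost surely everywhere percolating and is independent of $F'_\varepsilon$, so we may condition on $F$ and apply Theorem~\ref{thm:poly} with $\omega=F$. In the second alternative apply Theorem~\ref{thm:fast} with $\eta=F'_\varepsilon$.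
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let $G$ be transient and $\varepsilon>0$. The statement for $F'_\varepsilon$ is Theorem~\ref{thm:main}. Since $F'_\varepsilon\subset\xi_\varepsilon$, every component of $F\cup\xi_\varepsilon$ contains a component of $F\cup F'_\varepsilon$ and is transient by (N2). If $G$ is recurrent, every connected subgraph is recurrent by (N2). If $\varepsilon=0$, the added set is almost surely empty, and the components of $F$ are recurrent by Morris's theorem.
\end{proof}

\section{Polynomial growth}\label{sec:poly}

In this section $G$, $d$, $c_0$, $C_0$, $\varepsilon$ and $\omega$ are as in Theorem~\ref{thm:poly}. The graph $G$ is amenable, so Lemma~\ref{lem:geo} is available. We fix a vertex $o$ and write $B(r)=B(o,r)$.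

\subsection{Parallel lines}

\begin{example}\label{ex:lines}
Let $G=\mathbb{Z}^2$, let $\omega$ be the set of horizontal edges, and add $\xi_\varepsilon$. The components of $\omega[B(R)]$ are the rows, and the row at height $j$ has $2(R-|j|)+1$ vertices. Two consecutive rows at heights of absolute value at most $R/2$ are joined by at least $R+1$ vertical edges of $E(B(R))$, and there are at most $R$ such pairs of rows. So $B(R/2)$ lies in one component of $(\omega\cup\xi_\varepsilon)[B(R)]$ with probability at least $1-R(1-\varepsilon)^{R+1}$. The row at height $R$ is a single vertex, and it stays isolated in $(\omega\cup\xi_\varepsilon)[B(R)]$ with probability $1-\varepsilon$.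
\end{example}

The example shows the mechanism: a cluster that starts well inside the ball must travel to the boundary, and along the way it has many edges to other clusters. It also shows why \eqref{eq:local} concerns a smaller ball. The general case has three further difficulties.
\begin{enumerate}
\item The clusters have arbitrary shape. Lemma~\ref{lem:boundary} shows that a cluster crossing an annulus together with another one has many boundary edges.
\item A boundary edge joins a cluster to \emph{some} other cluster, not to one of our choice. If every cluster is joined to another one, their number is only halved. We therefore split the added edges into about $\log R$ layers, add one layer per round, and give up a thin annulus in each round.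
\item The edges of $F'_\varepsilon$ are dependent, and later layers are conditioned on earlier ones. Lemma~\ref{lem:layers} shows that this conditioning contracts the earlier layers; negative association then replaces independence.
\end{enumerate}

\subsection{Clusters crossing an annulus}

\begin{lemma}\label{lem:boundary}
There is $c_1\in(0,1]$, depending only on $G$, with the following property. Let $h\ge1$, $r\ge0$ and $r'\ge r+4h^2+4h$ be integers. Let $Q,Q'\subset V$ be disjoint sets inducing connected subgraphs of $G$, each meeting $B(r)$ and each containing a vertex at distance at least $r'$ from $o$. Let $S$ be the set of edges with one endpoint in $Q\cap B(r')$ and the other in $B(r')\setminus Q$. Then $|S|\ge c_1h$.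
\end{lemma}

\begin{proof}
The distance to $o$ changes by at most one along an edge, so on each of $Q,Q'$ it takes all integer values in $[r,r']$. For $1\le j\le h$ choose $q_j\in Q$ and $q'_j\in Q'$ at distance $r+4hj\le r'-4h$ from $o$. The balls $B(q_j,h)$, $1\le j\le h$, are pairwise disjoint because their centers are at least $4h$ apart; they lie in $B(r')$ and induce connected subgraphs. The same holds for the balls $B(q'_j,h)$. Any of these balls that contains both a vertex of $Q$ and a vertex outside $Q$ contains an edge of $S$.

If every $B(q_j,h)$ contains a vertex outside $Q$, then $|S|\ge h$. If every $B(q'_j,h)$ meets $Q$, then $|S|\ge h$ as well, since $q'_j\notin Q$. In the remaining case $Q$ fills one ball and misses another: $B(q_j,h)\subset Q$ and $B(q'_{j'},h)\cap Q=\emptyset$ for some $j,j'$. We look for an intermediate place where $Q$ has density about one half. Follow a geodesic from $q_j$ to $o$ and then one from $o$ to $q'_{j'}$; this path stays in $B(r'-4h)$. Along it $|B(\cdot,h)\cap Q|$ goes from $|B(h)|$ to $0$, so there are consecutive vertices $x,y$ with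
\[
|B(x,h)\cap Q|>|B(h)|/2\ge|B(y,h)\cap Q|.
\]
The ball $B(x,h+1)$ contains $B(x,h)$ and $B(y,h)$, hence at least $|B(h)|/2$ vertices of $Q$ and at least $|B(h)|/2$ vertices outside $Q$. Let $u\in Q$ and $v\notin Q$ be two such vertices. A geodesic from $u$ to $v$ has length at most $2h+2$, so each of its vertices is within $h+1$ of $u$ or of $v$, and it stays in $B(x,2h+2)\subset B(r')$ because $2h+2\le4h$. It therefore contains an edge of $S$, and in particular a vertex of the set $Y$ of endpoints in $Q$ of edges of $S$. Since $|Y|\le|S|$, Lemma~\ref{lem:geo} gives $|B(h)|^2/4\le|S|(2h+3)|B(2h+2)|$. With $2h+3\le5h$ and $|B(2h+2)|\le C_0(4h)^d$,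
\[
|S|\ge\frac{c_0^2h^{2d}}{20\,h\,C_04^dh^d}=c\,h^{d-1}\ge c\,h .
\]
The last inequality is the only place where $d\ge2$ is used.
\end{proof}

\subsection{Layers of a spanning tree}

\begin{lemma}\label{lem:layers}
Let $T$ be a UST of a finite connected loopless multigraph $\Gamma$, with independent uniform labels $(U_e)$. Let $\varepsilon\in(0,1)$ and $I\ge1$, and for $1\le i\le I$ put
\[
L_i=\{e\in T:\varepsilon(i-1)/I<U_e\le\varepsilon i/I\},\qquad L_{\le i}=L_1\cup\dots\cup L_i,\qquad\mathcal{F}_i=\sigma(L_1,\dots,L_i),
\]
with $L_{\le0}=\emptyset$ and $\mathcal{F}_0$ trivial. Let $0\le i<I$. Given $\mathcal{F}_i$, the set $T\setminus L_{\le i}$ is a UST of $\Gamma/L_{\le i}$, and for every $\mathcal{F}_i$-measurable edge set $S$ disjoint from $L_{\le i}$,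
\begin{equation}\label{eq:NA}
\mathbb{P}(L_{i+1}\cap S=\emptyset\mid\mathcal{F}_i)\le\exp\Big(-\frac{\varepsilon}{I}\sum_{e\in S}\mathbb{P}(e\in T\mid\mathcal{F}_i)\Big).
\end{equation}
\end{lemma}

\begin{proof}
Let $\tau$ be the number of spanning trees. For a spanning tree $t$ and disjoint sets $l_1,\dots,l_i\subset t$ with union $l$,
\[
\mathbb{P}(T=t,\,L_1=l_1,\dots,L_i=l_i)=\tau^{-1}(\varepsilon/I)^{|l|}(1-i\varepsilon/I)^{|t|-|l|}.
\]
All spanning trees have the same number of edges, so given $L_1=l_1,\dots,L_i=l_i$ the tree $T$ is uniform among those containing $l$, and (T3) gives the first claim. Given also $T$, the edges of $T\setminus l$ belong to $L_{i+1}$ independently with probability $\delta=(\varepsilon/I)/(1-i\varepsilon/I)\in[\varepsilon/I,1]$. Hence the left side of \eqref{eq:NA} equals $\mathbb{E}\big[\prod_{e\in S}(1-\delta\mathbf{1}[e\in T])\,\big|\,\mathcal{F}_i\big]$. The factors are nonnegative decreasing functions of distinct edges, and a product of such functions is decreasing. Applying (T2) in $\Gamma/l$ to split off one factor at a time bounds the expectation by $\prod_{e\in S}(1-\delta\,\mathbb{P}(e\in T\mid\mathcal{F}_i))$,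 and $1-x\le e^{-x}$ finishes the proof.
\end{proof}

To use \eqref{eq:NA} we need a lower bound on $\mathbb{P}(e\in T\mid\mathcal{F}_i)$. By (T4) it suffices to bound a degree in $\Gamma/L_{\le i}$, that is, the size of a component of $L_{\le i}$. These components are small when $\varepsilon$ is small.

\subsection{Proof of the local connectivity estimate}

We prove \eqref{eq:local}. The set $F'_\varepsilon$ increases with $\varepsilon$, so we may assume $\varepsilon\le1/(2D^2)$. No constant below depends on $\omega$, so by transitivity we may take $x=o$. Put
\[
I=\lceil\log_2|B(R)|\rceil,\quad s=\lceil\log^2R\rceil,\quad h=\lceil\log^5R\rceil,\quad w=\lfloor R/(2I)\rfloor,\quad R_i=R-iw .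
\]
Here $I\le C\log R$ is the number of halvings that reduces $|B(R)|$ to one, $w$ is the width of the annulus given up in each round, so that $R_I\ge R/2$, and $s$ will bound the components of the layers. The value of $h$ makes $h/(Is)$ of order at least $\log^2R$. There is $R_*$, depending only on $G$, such that $w\ge4h^2+4h$ and $R>w>s$ for $R\ge R_*$. For $R<R_*$ the bound \eqref{eq:local} holds once $C_K\ge R_*^K$, so let $R\ge R_*$.

The event in \eqref{eq:local} depends only on $F'\cap E(B(R))$ and on the labels in $E(B(R))$. It therefore suffices to bound its probability uniformly in $n$ when $F'$ is replaced by the UST $T$ of $\Gamma=G_n^w$, with $V_n\supset B(2R+2)$. Use the layers of Lemma~\ref{lem:layers} and let $H_i=\omega\cup L_{\le i}$. Almost surely $L_{\le I}=T\cap\xi_\varepsilon$.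

\medskip\noindent\emph{Small components.} Let $\mathcal{S}_i\in\mathcal{F}_i$ be the event that for every $v\in B(R)$ the component of $v$ in $L_{\le i}$ has at most $s$ vertices. If $\mathcal{S}_i$ fails for some $i$, then for some $v\in B(R)$ a tree with $s$ edges containing $v$ has all its labels at most $\varepsilon$. Since $s<R$, this tree lies in $B(2R)$ and is a subtree of $G$. A depth-first traversal encodes it by a path of length $2s$ from $v$, so there are at most $D^{2s}$ such trees, and
\[
\mathbb{P}\Big(\bigcup_i\mathcal{S}_i^c\Big)\le|B(R)|\,(D^2\varepsilon)^s\le|B(R)|\,2^{-s}.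
\]

\medskip\noindent\emph{Clusters.} Let $\mathcal{Q}_i$ be the set of components of $H_i[B(R)]$ that meet $B(R_i)$, and $k_i=|\mathcal{Q}_i|\ge1$. Every vertex of $B(R_i)$ lies in a member of $\mathcal{Q}_i$. Every $Q\in\mathcal{Q}_i$ contains a vertex at distance exactly $R$ from $o$: an infinite simple path in $\omega$ from a vertex of $Q$ leaves $B(R)$, and its part before leaving lies in $Q$. This is where we use that $\omega$ is everywhere percolating. For $Q\in\mathcal{Q}_i$ let $S_Q$ be the set of edges with one endpoint in $Q\cap B(R_i)$ and the other in $B(R_i)\setminus Q$. The set $S_Q$ is $\mathcal{F}_i$-measurable and disjoint from $H_i$, and each of its edges joins $Q$ to another member of $\mathcal{Q}_i$.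

\medskip\noindent\emph{One round.} Let $i<I$, suppose that $\mathcal{S}_i$ holds and that at least two members of $\mathcal{Q}_i$ meet $B(R_{i+1})$, and let $Q$ be one of them. Lemma~\ref{lem:boundary} with $r=R_{i+1}$ and $r'=R_i$ gives $|S_Q|\ge c_1h$. Let $e=\{x,y\}\in S_Q$ with $x\in Q$, and let $W_x$ be the component of $x$ in $L_{\le i}$. If $i=0$, then $W_x=\{x\}$. If $i\ge1$, then $W_x\subset B(R_i+s)\subset B(R)$ because $R_i\le R-w$ and $w>s$; so $W_x$ is connected in $H_i[B(R)]$ and $W_x\subset Q$. In both cases $y\notin W_x$, so $e$ is not a loop of $\Gamma/L_{\le i}$, and $W_x$ does not contain the root, so the contracted vertex $W_x$ has degree at most $Ds$. By (T4), $\mathbb{P}(e\in T\mid\mathcal{F}_i)\ge1/(Ds)$, and \eqref{eq:NA} gives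
\[
\mathbb{P}(L_{i+1}\cap S_Q=\emptyset\mid\mathcal{F}_i)\le\exp\Big(-\frac{\varepsilon}{I}\cdot\frac{c_1h}{Ds}\Big)\le\exp(-c\log^2R).
\]

\medskip\noindent\emph{Merging.} There are $I$ rounds and at most $|B(R)|$ clusters in each. So outside an event of probability at most
\[
|B(R)|\,2^{-s}+I\,|B(R)|\,e^{-c\log^2R}\le C_KR^{-K},
\]
one of the following holds for each $i<I$. Either exactly one member of $\mathcal{Q}_i$ meets $B(R_{i+1})$; then $B(R_{i+1})$ lies in that member and $k_{i+1}=1$. Or every member of $\mathcal{Q}_i$ meeting $B(R_{i+1})$ is joined by an edge of $L_{i+1}$ to another member of $\mathcal{Q}_i$; since each element of $\mathcal{Q}_{i+1}$ contains a member of $\mathcal{Q}_i$ meeting $B(R_{i+1})$, it then contains at least two members of $\mathcal{Q}_i$, and $k_{i+1}\le k_i/2$. In all cases $k_{i+1}\le k_i$. If the first case ever occurs, $k_I=1$; if not, $k_I\le2^{-I}|B(R)|\le1$. Hence $B(R/2)\subset B(R_I)$ lies in one component of $H_I[B(R)]$. This proves \eqref{eq:local}.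

For fixed $x,y$, the probability that they are not connected in $\omega\cup F'_\varepsilon$ is at most $C_1R^{-1}$ for every $R\ge\max(2,2d(x,y))$, so it is zero, and $\omega\cup F'_\varepsilon$ is almost surely connected.

\subsection{From short detours to transience}

Let $G$ be transient and $H=\omega\cup F'_\varepsilon$. By \eqref{eq:local} every edge of $G$ can be replaced by a path in $H$ whose extent has superpolynomial tails. We reroute a flow on $G$ along these detours and bound its expected energy.

Orient each edge $e$ of $G$ as $(x_e,y_e)$. Let $r_e$ be the least integer $R\ge2$ such that $x_e$ and $y_e$ are connected in $H[B(x_e,R)]$; it is almost surely finite. Let $\gamma_e$ be the first simple path from $x_e$ to $y_e$ in $H[B(x_e,r_e)]$ in a fixed enumeration. Put $q(r)=\sup_e\mathbb{P}(r_e\ge r)$. If $r_e\ge r\ge3$, then $x_e$ and $y_e$ lie in $B(x_e,(r-1)/2)$ and are not connected in $H[B(x_e,r-1)]$, so $q(r)\le C_K(r-1)^{-K}$ for every $K$. By polynomial growth,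
\[
M:=2D\sum_{r\ge0}|B(r)|\,q(r)^{1/2}<\infty .
\]
For an edge $f$ let $d(x,f)$ be the distance from $x$ to the nearer endpoint of $f$. If $f\in\gamma_e$, then $r_e\ge d(x_e,f)$, so $\mathbb{P}(f\in\gamma_e)\le q(d(x_e,f))$. For fixed $f$ at most $2D|B(r)|$ edges $e$ have $d(x_e,f)=r$, and for fixed $e$ at most $D|B(r)|$ edges $f$ do. Hence
\begin{equation}\label{eq:M}
\sup_f\sum_eq(d(x_e,f))^{1/2}\le M,\qquad\sup_e\sum_fq(d(x_e,f))^{1/2}\le M.
\end{equation}
As $q\le q^{1/2}$, the number $n_f=|\{e:f\in\gamma_e\}|$ has expectation at most $M$, and almost surely all $n_f$ are finite.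

Let $\theta$ be a unit flow of finite energy from $o$ in $G$, given by (N1), write $\theta(e)=\theta(x_e,y_e)$, and set $\psi=\sum_e\theta(e)\gamma_e$. Only finitely many $\gamma_e$ use an edge at a given vertex $v$, so $\psi$ is a well-defined flow on $H$ and
\[
\operatorname{div}\psi(v)=\sum_{e:\,x_e=v}\theta(e)-\sum_{e:\,y_e=v}\theta(e)=\operatorname{div}\theta(v).
\]
By the Cauchy--Schwarz inequality $\psi(f)^2\le n_f\sum_{e:f\in\gamma_e}\theta(e)^2$, and $\mathbb{P}(A\cap A')\le\mathbb{P}(A)^{1/2}\mathbb{P}(A')^{1/2}$, so by \eqref{eq:M}
\[
\mathbb{E}\sum_f\psi(f)^2\le\sum_e\theta(e)^2\sum_f\sum_{e'}\mathbb{P}(f\in\gamma_e,\,f\in\gamma_{e'})\le M^2\sum_e\theta(e)^2<\infty .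
\]
Thus $H$ almost surely carries a unit flow of finite energy from $o$ and is transient by (N1).

Finally $\omega\cup\xi_\varepsilon\supset\omega\cup F'_\varepsilon$, so \eqref{eq:local}, connectedness and, by (N2), transience pass to $\omega\cup\xi_\varepsilon$. Theorem~\ref{thm:poly} is proved. \qed

\section{Two properties of the wired forest}\label{sec:wilson}

\subsection{Wilson's algorithm rooted at infinity}

Let $G$ be transient. As $n\to\infty$ the root of $G_n^w$ recedes, and Wilson's algorithm turns into a rule that builds infinite paths from infinite walks.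

\medskip\noindent\emph{Wilson's rule.} Let $S^1,S^2,\dots$ be transient paths. Define infinite simple paths $\rho^1,\rho^2,\dots$, called the \emph{Wilson rays}, inductively. Let $A_{i-1}=\bigcup_{j<i}\rho^j$ and let $T_i\in[0,\infty]$ be the first time that $S^i$ is in $A_{i-1}$. If $T_i=\infty$, let $\rho^i=\mathrm{LE}(S^i)$. Otherwise let $\rho^i$ be $\mathrm{LE}(S^i[0,T_i])$ followed by the tail after $S^i_{T_i}$ of an earlier ray containing that vertex. The tail does not depend on the choice, because two Wilson rays through a common vertex coincide after it: $\rho^i$ meets $A_{i-1}$ exactly in a tail of an earlier ray, or not at all, so this property is inherited. By induction $A_i$ is contained in the union of the traces of $S^1,\dots,S^i$.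

An \emph{orientation map} is a map $\varphi\colon V\to V$ with $\varphi(v)$ adjacent to $v$ for all $v$. Its edge set is $\{\{v,\varphi(v)\}:v\in V\}$, and $R_v=(v,\varphi(v),\varphi(\varphi(v)),\dots)$.

\begin{lemma}\label{lem:oriented}
Let $G$ be transient. There is a random orientation map $\varphi$ whose edge set has the law of the WUSF and such that for all $x_1,\dots,x_i\in V$ the tuple $(R_{x_1},\dots,R_{x_i})$ has the law of the Wilson rays $(\rho^1,\dots,\rho^i)$ of independent walks $S^1,\dots,S^i$ from $x_1,\dots,x_i$.
\end{lemma}

\begin{proof}
Fix an enumeration $x_1,x_2,\dots$ of $V$ and independent walks $S^i$ on $G$ from $x_i$; almost surely all are transient. A walk on $G$ started in $V_n$ and stopped on leaving $V_n$ is a walk on $G_n^w$ stopped at the root. So we may build the UST $T_n$ by (T1), taking the vertices of $V_n$ in the given order and using $S^i$ for $x_i$. For $x_i\in V_n$ let $\rho^{i,n}$ be the path in $T_n$ from $x_i$ to the root, with the root removed. If $x_1,\dots,x_i\in V_n$ and $T_{i,n}$ is the first time that $S^i$ is in $A_{i-1,n}=\bigcup_{j<i}\rho^{j,n}$ or outside $V_n$, then $\rho^{i,n}$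 is $\mathrm{LE}(S^i[0,T_{i,n}])$, either without its last vertex if that vertex is outside $V_n$, or followed by the tail of an earlier $\rho^{j,n}$.

We want $\rho^{i,n}\to\rho^i$. Agreement of initial segments is not enough for an induction, since a late part of $\rho^{j,n}$ could come back and stop a later walk. So for finite simple paths $\rho^{(n)}$ and an infinite simple path $\rho$, indexed from $0$, write $\rho^{(n)}\Rightarrow\rho$ if for every finite $Y\subset V$ and every $k$ such that $\rho$ avoids $Y$ after index $k$, for all large $n$ the path $\rho^{(n)}$ agrees with $\rho$ up to index $k$ and avoids $Y$ after index $k$. This implies $\rho^{(n)}\cap Y=\rho\cap Y$ for large $n$. For given $Y$ it suffices to check arbitrarily large $k$: if the property holds for $k'\ge k$, then between the indices $k$ and $k'$ the path $\rho^{(n)}$ follows $\rho$, which avoids $Y$ there.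

We show $\rho^{i,n}\Rightarrow\rho^i$ by induction on $i$. Write $S=S^i$. By the inductive hypothesis,
\begin{equation}\label{eq:agree}
\text{for each $M$: } S[0,M]\subset V_n\text{ and }A_{i-1,n}\cap S[0,M]=A_{i-1}\cap S[0,M]\text{ for all large }n.
\end{equation}

\emph{Case $T_i<\infty$.} By \eqref{eq:agree} with $M=T_i$ we have $T_{i,n}=T_i$ for large $n$, so $\rho^{i,n}$ and $\rho^i$ begin with the same loop erasure, of length $b$ say. Let $S_{T_i}$ be the vertex of index $a$ on $\rho^j$, $j<i$. For large $n$ it has index $a$ on $\rho^{j,n}$, and then the vertex of index $k\ge b$ on $\rho^{i,n}$, respectively $\rho^i$, is the vertex of index $a+k-b$ on $\rho^{j,n}$, respectively $\rho^j$. So the required property for $\rho^i$, $Y$ and $k\ge b$ follows from that for $\rho^j$, $Y$ and $a+k-b$.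

\emph{Case $T_i=\infty$.} By \eqref{eq:agree}, $T_{i,n}\to\infty$. Let $\rho^i=(y_j)$ with exit times $s_j$, and let $Y$ be finite. For all large $k$ the path $S$ avoids $Y$ after time $s_k$; fix such a $k$. If $T_{i,n}>s_k$, the last visits of $S[0,T_{i,n}]$ to $y_0,\dots,y_k$ are at $s_0,\dots,s_k$, so $\mathrm{LE}(S[0,T_{i,n}])$ begins with $y_0,\dots,y_k\in V_n$, and its other vertices are visited after time $s_k$, hence lie outside $Y$. It remains to consider the tail that is attached when $S_{T_{i,n}}\in\rho^{j,n}$ for some $j<i$. Choose $k'$ such that all $\rho^j$, $j<i$, avoid $Y$ after index $k'$. For large $n$ the vertices of $\rho^{j,n}$ up to index $k'$ lie in $\rho^j\subset A_{i-1}$, which $S$ never visits. So $S_{T_{i,n}}$ has index greater than $k'$ on $\rho^{j,n}$, and the tail avoids $Y$. This completes the induction.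

Let $\varphi_n(v)$ be the neighbor of $v\in V_n$ toward the root in $T_n$, and let $\varphi(x_i)$ be the second vertex of $\rho^i$. Then almost surely $\varphi_n(v)=\varphi(v)$ for large $n$, for each $v$. An edge $\{v,w\}\subset V_n$ is in $T_n$ exactly when $\varphi_n(v)=w$ or $\varphi_n(w)=v$, so $T_n$ converges edge by edge to the edge set of $\varphi$, which therefore has the law of the WUSF. If $v,v'$ are consecutive on $\rho^i$, they are consecutive on $\rho^{i,n}$ for large $n$, so $\varphi(v)=v'$; hence $R_{x_i}=\rho^i$. The map $\varphi_n$ is a function of the UST $T_n$, so its law, and hence the law of $\varphi$, does not depend on the enumeration. This proves the lemma for distinct $x_1,\dots,x_i$, which can be extended to an enumeration. If $x_i=x_j$ with $j<i$, then $T_i=0$, $\rho^i=\rho^j$ and $A_i=A_{i-1}$, so repetitions can be deleted.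
\end{proof}

\subsection{Adaptive starting points}

We shall start new walks near points chosen on earlier walks, and the choice will use the whole earlier trajectories, including the loops that Wilson's rule erases. The next lemma says that this does not bias the forest. The proof runs the algorithm backward: we sample the forest first, and then sample each walk given the piece of forest that it has to produce.

\begin{lemma}\label{lem:adaptive}
Let $G$ be transient and let $\zeta$ be a random variable in a Polish space. Let $S^1,S^2,\dots$ be random paths such that, for measurable maps $f_i$ into $V$ and $v_i=f_i(\zeta,S^1,\dots,S^{i-1})$, the path $S^i$ is, given $(\zeta,S^1,\dots,S^{i-1})$, a walk from $v_i$. Then $(\zeta,S^1,S^2,\dots)$ can be coupled with the map $\varphi$ of Lemma~\ref{lem:oriented} so that almost surely $R_{v_i}=\rho^i$ for all $i$, where $\rho^i$ are the Wilson rays of $(S^i)$. In particular, if $S^i$ avoids the traces of $S^1,\dots,S^{i-1}$, or merely the rays $\rho^1,\dots,\rho^{i-1}$, then $\mathrm{LE}(S^i)=R_{v_i}$.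
\end{lemma}

\begin{proof}
All spaces are Polish, so regular conditional laws exist. For a tuple $\mathbf{x}=(x_1,\dots,x_i)$ let $\mathbf{x}^-=(x_1,\dots,x_{i-1})$ and $R_{\mathbf{x}}=(R_{x_1},\dots,R_{x_i})$. Let $\nu_{\mathbf{x}}$ be the law of $R_{\mathbf{x}}$, and $\mu_{\mathbf{x}}(\mathbf{r},\cdot)$ the conditional law of $\varphi$ given $R_{\mathbf{x}}=\mathbf{r}$. Let $S$ be a walk from $x_i$ independent of $\varphi$; for a tuple of rays $\mathbf{r}$ let $T(\mathbf{r})$ be the hitting time of their union by $S$, and $\Lambda(\mathbf{r})=\mathrm{LE}(S[0,T(\mathbf{r})])$. Let $\mathcal{K}_{\mathbf{x}}(\mathbf{r},\sigma,\cdot)$ be the conditional law of $S$ given $R_{\mathbf{x}^-}=\mathbf{r}$ and $\Lambda(R_{\mathbf{x}^-})=\sigma$. For $\nu_{\mathbf{x}^-}$-almost every $\mathbf{r}$: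
\begin{itemize}
\item[(1)] under $\mu_{\mathbf{x}^-}(\mathbf{r},\cdot)$, the part of $R_{x_i}$ up to its first visit to the union of $\mathbf{r}$ has the law of $\Lambda(\mathbf{r})$, by Lemma~\ref{lem:oriented} and the independence of $S^i$ from $S^1,\dots,S^{i-1}$ there;
\item[(2)] if $\sigma$ has the law of $\Lambda(\mathbf{r})$ and $S'$ is sampled from $\mathcal{K}_{\mathbf{x}}(\mathbf{r},\sigma,\cdot)$, then $(\sigma,S')$ has the law of $(\Lambda(\mathbf{r}),S)$;
\item[(3)] under $\mu_{\mathbf{x}^-}(\mathbf{r},\cdot)$, the conditional law of $\varphi$ given $R_{x_i}$ is $\mu_{\mathbf{x}}((\mathbf{r},R_{x_i}),\cdot)$.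
\end{itemize}

Take $\varphi$ and $\zeta$ independent. We construct $S^1,S^2,\dots$ successively so that, with $\mathcal{H}_i=\sigma(\zeta,S^1,\dots,S^i)$ and $\mathbf{v}_i=(v_1,\dots,v_i)$:
\begin{itemize}
\item[(a$_i$)] $R_{v_j}=\rho^j$ almost surely for $j\le i$, so $R_{\mathbf{v}_i}$ is $\mathcal{H}_i$-measurable up to null sets;
\item[(b$_i$)] the conditional law of $\varphi$ given $\mathcal{H}_i$ is $\mu_{\mathbf{v}_i}(R_{\mathbf{v}_i},\cdot)$.
\end{itemize}
For $i=0$ this is the independence of $\varphi$ and $\zeta$. Suppose that step $i-1$ is done. The tuple $\mathbf{v}_i$ is $\mathcal{H}_{i-1}$-measurable and takes countably many values; work on $\{\mathbf{v}_i=\mathbf{x}\}$. There $R_{\mathbf{v}_{i-1}}=R_{\mathbf{x}^-}$, which has law $\nu_{\mathbf{x}^-}$ unconditionally, so almost surely $\mathbf{r}=R_{\mathbf{x}^-}$ satisfies (1)--(3). Let $\sigma_i$ be the part of $R_{x_i}$ up to its first visit to $A_{i-1}$, and sample $S^i$ from $\mathcal{K}_{\mathbf{x}}(\mathbf{r},\sigma_i,\cdot)$ with fresh randomness. By (b$_{i-1}$) and (1), given $\mathcal{H}_{i-1}$ the path $\sigma_i$ has the law of $\Lambda(\mathbf{r})$.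 By (2), given $\mathcal{H}_{i-1}$ the path $S^i$ is a walk from $v_i$, as required, and $\sigma_i=\mathrm{LE}(S^i[0,T_i])$ almost surely. After its first visit to $A_{i-1}$ the ray $R_{v_i}$ follows $\varphi$ along an earlier ray, so $R_{v_i}=\rho^i$, which is (a$_i$). Given $\mathcal{H}_{i-1}$ and $R_{v_i}$, the path $S^i$ is independent of $\varphi$ by construction. So the law of $\varphi$ given $\mathcal{H}_i$ is its law given $\mathcal{H}_{i-1}$ and $R_{v_i}$, which by (b$_{i-1}$) and (3) is $\mu_{\mathbf{x}}(R_{\mathbf{x}},\cdot)$. This is (b$_i$).

The last statement holds because $A_{i-1}$ lies in the union of the earlier traces, and $T_i=\infty$ gives $\rho^i=\mathrm{LE}(S^i)$.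
\end{proof}

\subsection{Insertion tolerance}

A spanning forest cannot be forced to contain an edge given all other edges, since the edge might close a cycle. The margin in (IT), a ball of radius $\ell+1$ around a path of length $\ell$, leaves room to rearrange the forest locally.

\begin{proposition}\label{prop:IT}
Let $G$ have bounded degree and $\varepsilon\in(0,1]$. Then $\xi_\varepsilon$ and $F'_\varepsilon$ satisfy \textup{(IT)}.
\end{proposition}

\begin{proof}
Let $\gamma$ be a simple path with at most $\ell$ edges from $a$, and $B=B(a,\ell+1)$. The vertices of $\gamma$ lie in $B(a,\ell)$, so every edge incident to a vertex of $\gamma$ is in $E(B)$. For $\xi_\varepsilon$, independence gives (IT) with $\kappa_\ell=\varepsilon^\ell$.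

Let $V_n\supset B(a,\ell+2)$ and condition the UST $T_n$ of $G_n^w$ on $T_n\setminus E(B)=t_0$, an event of positive probability. Then $T_n$ is uniform among the spanning trees $t_0\cup t_1$ with $t_1\subset E(B)$, of which there are at most $2^{|E(B)|}$. At least one of them contains $\gamma$. Indeed, $t_0$ and $\gamma$ are acyclic and no edge of $t_0$ touches a vertex of $\gamma$, so $t_0\cup\gamma$ is acyclic; and $t_0\cup E(B)$ is connected and spanning, so $t_0\cup\gamma$ extends to a spanning tree inside it. Hence
\[
\mathbb{P}(\gamma\subset T_n,\ T_n\in\mathcal{A})\ge2^{-|E(B)|}\,\mathbb{P}(T_n\in\mathcal{A})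
\]
for every event $\mathcal{A}$ depending on finitely many edges outside $E(B)$. Letting $n\to\infty$ gives the same for $F'$. These events form an algebra generating the $\sigma$-field of $F'\setminus E(B)$, and the events satisfying the inequality form a monotone class, so $\mathbb{P}(\gamma\subset F'\mid F'\setminus E(B))\ge2^{-|E(B)|}$. The labels are independent of $F'$ and of each other, so
\[
\mathbb{P}\big(\gamma\subset F'_\varepsilon\,\big|\,F'\setminus E(B),\,(U_e)_{e\notin E(B)}\big)\ge\varepsilon^\ell\,2^{-|E(B)|}.
\]
The set $F'_\varepsilon\setminus E(B)$ is a function of the conditioning variables, and $|E(B(a,\ell+1))|$ is bounded in $a$ because the degrees are bounded. So (IT) holds with $\kappa_\ell=\varepsilon^\ell\inf_a2^{-|E(B(a,\ell+1))|}>0$.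
\end{proof}

\section{Fast decay of the heat kernel}\label{sec:fast}

We now prove Theorem~\ref{thm:fast}; its last sentence is Proposition~\ref{prop:IT}. The graph $G$ is transient because $\sum_n\pi(n)<\infty$, so Section~\ref{sec:wilson} applies.

\subsection{The 3-regular tree}

\begin{example}\label{ex:tree}
Let $G$ be the $3$-regular tree, $\eta=\xi_\varepsilon$ with $\varepsilon>0$, and $o$ a vertex. Fix $L\ge1$. Run a walk from $o$, with loop erasure $(y_0,y_1,\dots)$. For $1\le i\le L$ the vertex $y_i$ has exactly one neighbor $z_i$ off this ray. The \emph{branch} of $z_i$ is its component after deleting the edge $\{y_i,z_i\}$; these branches are disjoint and avoid the ray. Run a walk from each $z_i$. Its distance from $y_i$ increases with probability $2/3$ and decreases with probability $1/3$, so with probability $1/2$ it never visits $y_i$; we say that it \emph{escapes}, and then it stays in the branch of $z_i$. For each escaping walk repeat the construction along its loop erasure, generation by generation; if no walk of some generation escapes, continue with walks from $o$.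

Couple these walks with $F$ by Lemma~\ref{lem:adaptive}. When the walk from $z$ is started, the earlier Wilson rays cover only loop erasures of escaping walks (counting the first walk) and starting points of the other walks, and none of these lies in the branch of $z$. So an escaping walk avoids the earlier rays, and its loop erasure lies in $F$; a walk that does not escape contributes only its starting point. Call $z_i$ a child of $o$ if its walk escapes and $\{y_i,z_i\}\in\eta$, and likewise in later generations. The connecting edges are distinct and $\eta$ is independent of the walks, so the descendants of $o$ form a Galton--Watson tree with offspring law $\operatorname{Bin}(L,\varepsilon/2)$.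

Let $x_n$ be the probability that this tree contains a complete binary tree of height $n$ rooted at $o$. Then $x_0=1$ and $x_{n+1}=\mathbb{P}(\operatorname{Bin}(L,\varepsilon x_n/2)\ge2)$. Given $\delta\in(0,1/2]$, take $L$ with $\mathbb{P}(\operatorname{Bin}(L,\varepsilon/4)\ge2)\ge1-\delta$; by induction $x_n\ge1-\delta\ge1/2$ for all $n$. If $o$ roots binary trees of all heights, then so do two of its finitely many children, and iterating gives an infinite binary subtree. Send a unit of mass from $o$ and split it equally between the two chosen children at each stage. The $2^k$ rays of generation $k$ carry at most $2^{-k}$ on at most $L$ edges each, and the $2^{k+1}$ connecting edges carry $2^{-k-1}$. The energy is at most $\sum_k(L+1)2^{-k}<\infty$. So the component of $o$ is transient with probability at least $1-\delta$, for every $\delta$.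

Connectedness fails here when $\varepsilon<1$. With probability $(1-\varepsilon)/2$ the walk from $z_1$ escapes and $\{y_1,z_1\}\notin\eta$; then $\varphi(y_1)=y_2$ and $\varphi(z_1)\neq y_1$, so this edge is not in $F$ either, and $F\cup\eta$ is disconnected. The method of Section~\ref{sec:poly} is therefore not available.
\end{example}

The general proof builds the same tree of rays and connectors. What the tree geometry gave for free must now come from the decay of $\pi$.
\begin{enumerate}
\item There are no disjoint branches. Two walks started far apart in time along a common parent are unlikely to meet, but infinitely many pairs have to avoid each other, and these events are dependent. We use a union bound over all pairs, which requires the spacing of branch points to grow with the generation.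
\item Longer stretches of ray cost more energy, so the number of children must grow as well.
\item A child started next to its parent may hit it with probability close to one. We start it after an $\ell$-step walk, whose loop erasure serves as connector and is opened by (IT).
\item It is convenient to branch at prescribed times of the parent walk, but the branch point must survive loop erasure. We look for an exit time in a window of bounded width around each prescribed time.
\end{enumerate}

\subsection{Parameters}

For integers $a\ge0$ let $\Pi(a)=\sum_{q\ge a}(q+1)\pi(q)$. By hypothesis $\Pi(a)\le C_Ka^{-K}$ for $a\geq 1$ and every $K$, and grouping terms by $q=a+t+t'$ gives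
\begin{equation}\label{eq:Pi}
\sum_{t,t'\ge0}\pi(a+t+t')=\sum_{q\ge a}(q-a+1)\pi(q)\le\Pi(a).
\end{equation}
For a walk $X$ and integers $s,t,a\ge0$,
\begin{equation}\label{eq:kernel}
\mathbb{E}\big[p_a(X_s,X_t)\,\big|\,X[0,\min(s,t)]\big]\le D\,\pi(a+|t-s|).
\end{equation}
Indeed, if $s\le t$ and $X_s=x$, the left side is $\sum_yp_{t-s}(x,y)p_a(x,y)\le D\sum_yp_{t-s}(x,y)p_a(y,x)=Dp_{a+t-s}(x,x)$. If $t<s$ and $X_t=x$, it is $\sum_yp_{s-t}(x,y)p_a(y,x)=p_{a+s-t}(x,x)$.

Fix $m\ge1$, the half-width of the windows, and then $\ell\ge1$, the length of the connectors, such that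
\begin{equation}\label{eq:ml}
\Pi(2m)\le\tfrac18,\qquad2D(2m+1)\,\Pi(\ell)\le\tfrac1{16},
\end{equation}
and let $\kappa=\kappa_\ell\in(0,1]$ be given by (IT). Let $\alpha=5/4$ and, for $k\ge0$ and $1\le n\le b_k$,
\[
N_k=\lceil2^{\alpha^k}\rceil,\quad\lambda_k=\lfloor N_k^{1/4}\rfloor,\quad b_k=\lfloor N_k^{1/2}\rfloor,\quad\beta_k=\lceil\kappa b_k/8\rceil,
\]
\[
t^k_n=N_k+4\lambda_kn,\qquad J^k_n=\{t^k_n-m,\dots,t^k_n+m\}.
\]
A walk of level $k$ will attempt to have $b_k$ children, near the times $t_n^k$, and $\beta_k$ of them will be used. The construction starts at a level $k_0$, which will tend to infinity and is large enough that $\lambda_k>2m$ and $t^k_n+\lambda_k\le3N_k$ for all $k\ge k_0$ and $n\le b_k$. Then $J^k_n\subset[N_k,3N_k]$, and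
\begin{equation}\label{eq:sep}
|s-s'|\ge4\lambda_k-2m\ge\lambda_k\qquad\text{for }s\in J^k_n,\ s'\in J^k_{n'},\ n\ne n'.
\end{equation}

The growth of $N_k$ is constrained from both sides. The population of level $k$ is of order $\prod_{j<k}N_j^{1/2}$, up to factors exponential in $k$. The union bounds need it to be polynomial in $N_k$, and the energy bound needs it to be much larger than $N_k$. For $N_j\approx2^{\alpha^j}$ the product is about $N_k^{1/(2(\alpha-1))}$ for large $k$, and both requirements hold when $1<\alpha<3/2$. For $\alpha=5/4$,
\begin{equation}\label{eq:geom}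
\tfrac12\sum_{j=k_0}^{k-1}\alpha^j=2\alpha^k-2\alpha^{k_0},\qquad2^{\alpha^k}\le N_k\le2\cdot2^{\alpha^k},\qquad N_{k+1}\le2N_k^{5/4}.
\end{equation}

A quantity attached to level $k$ is \emph{negligible} if for every $K$ it is at most $C_KN_k^{-K}$, with $C_K$ independent of $k$, $k_0$, the vertex $o$ and the individuals below. Since $\lambda_k-m\ge\lambda_k/2\ge N_k^{1/4}/4$, the quantities $\pi(\lambda_k)$, $\Pi(\lambda_k)$ and $\Pi(\lambda_k-m)$ are negligible. A negligible quantity times a fixed power of $N_k$ is negligible, and if $\nu_k$ is negligible, then $\sum_{k\ge k_0}\nu_k\to0$ as $k_0\to\infty$. These two facts are where the decay of $\pi$ beyond every power is used.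

\subsection{The system of walks}

Fix a vertex $o$. \emph{Individuals} are words $u=(n_1,\dots,n_g)$ with $g\ge0$ and $1\le n_i\le b_{k_0+i-1}$; the \emph{level} of $u$ is $k_0+g$. The children of $u$ of level $k$ are the words $un$, $1\le n\le b_k$. We write $v\preceq u$, or $u\succeq v$, if $v$ is an ancestor of $u$ or $v=u$. By \eqref{eq:geom} there are $\prod_{j=k_0}^{k-1}b_j\le2^k4^{\alpha^k}\le2^kN_k^2$ individuals of level $k$. As $2^k\le CN_k$,
\begin{equation}\label{eq:count}
\#\{\text{individuals of level at most }k+1\}\le2^{k+2}N_{k+1}^2\le CN_{k+1}^3\le CN_k^4 .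
\end{equation}

Let $X^\emptyset$ be a walk from $z_\emptyset=o$. Suppose that $X^u$ is defined, with $u$ of level $k$, and let $1\le n\le b_k$. Let $\tau_{un}$ be the smallest exit time of $X^u$ in $J^k_n$ if there is one, and $\tau_{un}=t^k_n$ otherwise. The \emph{branch point} is $a_{un}=X^u_{\tau_{un}}$. Run an $\ell$-step walk $Z^{un}$ from $a_{un}$, call its endpoint $z_{un}$, and run a walk $X^{un}$ from $z_{un}$. The \emph{connector} $\gamma_{un}=\mathrm{LE}(Z^{un})$ is a simple path from $a_{un}$ to $z_{un}$ with at most $\ell$ edges. See Figure~\ref{fig:time}. Each $Z^w$ and each $X^w$ is generated from its starting point by its own independent source of randomness. The \emph{variables of $w$} are $Z^w$ and $X^w$, and the collection of all of them is the \emph{system}.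

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.05]
\foreach \x in {4,8}{
\fill[gray!20] (\x-1,-0.15) rectangle (\x+1,0.15);
\fill[gray!70] (\x-0.3,-0.15) rectangle (\x+0.3,0.15);
}
\draw[dotted] (-1,0) -- (-0.4,0);
\draw[->] (-0.4,0) -- (10.3,0) node[right] {$X^u$};
\draw (0,0.12) -- (0,-0.12) node[below] {$N_k$};
\node[below] at (4,-0.15) {$t^k_1$};
\node[below] at (8,-0.15) {$t^k_2$};
\draw[<->] (3,-0.8) -- (5,-0.8) node[midway,below] {$2\lambda_k$};
\draw[<->] (7.7,-0.8) -- (8.3,-0.8) node[midway,below] {$2m$};
\draw[dashed,thick] (3.85,0) -- (4.1,0.8) node[left] {$Z^{u1}$};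
\draw[->,thick] (4.1,0.8) -- (5.2,1.7) node[right] {$X^{u1}$};
\draw[dashed,thick] (8.15,0) -- (8.4,0.8) node[left] {$Z^{u2}$};
\draw[->,thick] (8.4,0.8) -- (9.5,1.7) node[right] {$X^{u2}$};
\end{tikzpicture}
\caption{The time axis of a walk $X^u$ of level $k$. Near each time $t^k_n$, spaced $4\lambda_k$ apart, a child branches off at a time in the dark window of width $2m$: an $\ell$-step walk $Z^{un}$ (dashed) is followed by an infinite walk $X^{un}$. The child avoids the part of $X^u$ in the light window of width $2\lambda_k$ with probability bounded below, and the rest of $X^u$ with probability very close to one.}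
\label{fig:time}
\end{figure}

The time $\tau_{un}$ depends on the whole future of $X^u$ and is not a stopping time. We handle this by bounding any nonnegative function of $a_{un}$ by the sum of its values at the $2m+1$ points $X^u_s$, $s\in J^k_n$, to which the Markov property applies. The variables of $v$ are functions of the randomness of the individuals $v'\preceq v$, which gives the following. Let $u$ have level $k$.
\begin{itemize}
\item[(P1)] Given $z_u$ and the variables of all $v\not\succeq u$, the path $X^u$ is a walk from $z_u$.
\item[(P2)] Given the variables of all $v\not\succeq un$, among them $X^u$, the probability that $X^{un}_t=y$ is $p_{\ell+t}(a_{un},y)\le\sum_{s\in J^k_n}p_{\ell+t}(X^u_s,y)$. Given $X^u$, the walks $X^{un}$, $1\le n\le b_k$, are independent.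
\item[(P3)] If $un\preceq w$ and $t\geq 0$, there is a deterministic probability kernel $\mathcal{K}$ on $V$ with $\mathbb{P}(X^w_t=y\mid X^u)=\mathcal{K}(a_{un},y)$.
\end{itemize}
Order the individuals by level and then lexicographically; each has finitely many predecessors. Let $\mathcal{D}$ be the event that the balls $B(a_w,\ell+1)$, $w\ne\emptyset$, are pairwise disjoint.

\begin{lemma}\label{lem:coupling}
The system can be coupled with $(F,\eta)$ and with $\{0,1\}$-valued variables $\chi_w$, $w\ne\emptyset$, so that:
\begin{itemize}
\item[(a)] almost surely, if $X^u$ avoids $X^v$ for all $v$ earlier than $u$, then $\mathrm{LE}(X^u)\subset F$;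
\item[(b)] the $\chi_w$ are independent Bernoulli$(\kappa)$ variables, independent of the system;
\item[(c)] on $\mathcal{D}$, $\chi_w=1$ implies $\gamma_w\subset\eta$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\zeta$ collect the sources of randomness of all $Z^w$. Then $z_u$ is a function of $\zeta$ and of walks earlier than $X^u$, and given these $X^u$ is a walk from $z_u$. Lemma~\ref{lem:adaptive} couples the system with $\varphi$; let $F$ be the edge set of $\varphi$. This gives (a). Take $\eta$ independent of $\varphi$ and the system, so that $(F,\eta)$ has the required law; here the independence of $F$ and $\eta$ is used. Take further independent uniform variables $U'_w$.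

Condition on the system and list the individuals $w\neq\emptyset$ in order as $w_1,w_2,\dots$. Off $\mathcal{D}$ let $\chi_w=\mathbf{1}[U'_w\le\kappa]$. On $\mathcal{D}$ let $I_j=\mathbf{1}[\gamma_{w_j}\subset\eta]$, and let $p_j$ be the conditional probability of $I_j=1$ given $I_1,\dots,I_{j-1}$. For $i<j$ the connector $\gamma_{w_i}$ lies in a ball disjoint from $B(a_{w_j},\ell+1)$, so $I_i$ is a function of $\eta\setminus E(B(a_{w_j},\ell+1))$, and (IT) gives $p_j\ge\kappa$. Put $\chi_{w_j}=I_j\mathbf{1}[U'_{w_j}\le\kappa/p_j]$, so that (c) holds. Given $I_i$ and $U'_{w_i}$ for all $i<j$, which determine $\chi_{w_1},\dots,\chi_{w_{j-1}}$, the probability that $\chi_{w_j}=1$ is $p_j\cdot\kappa/p_j=\kappa$. So the conditional law of $(\chi_w)$ given the system is always the product law, which is (b).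
\end{proof}

\subsection{Distant walks do not meet}

All intersections except one kind can be excluded outright. The exception is a child meeting its parent near the branch point, which has probability of order one and is treated in the next subsection. Let $\mathcal{N}$ be the event that none of the following occurs:
\begin{itemize}
\item[(E1)] $X^u$ meets $X^v$ for some $u\ne v$ with $\operatorname{level}(v)\le\operatorname{level}(u)$ and $v$ not the parent of $u$;
\item[(E2)] $X^{un}$ meets $\{X^u_{t'}:|t'-t^k_n|>\lambda_k\}$ for some $u$, of level $k$, and some $n$;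
\item[(E3)] $d(a_w,a_{w'})\le2\ell+2$ for some distinct $w,w'\ne\emptyset$.
\end{itemize}
Note that $\mathcal{N}\subset\mathcal{D}$.

\begin{lemma}\label{lem:N}
$\mathbb{P}(\mathcal{N}^c)\to0$ as $k_0\to\infty$, uniformly in $o$.
\end{lemma}

\begin{proof}
Each of (E1)--(E3) is a union over pairs of individuals. We assign to a pair the level $k$ such that the higher of the two has level $k+1$; the pair in (E2) is $(un,u)$, and in (E1) $u\ne\emptyset$ necessarily. By \eqref{eq:count} at most $CN_k^8$ pairs are assigned to $k$, so it suffices to show that the probability for each pair is negligible.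

\medskip\noindent\emph{(E1), $v$ not a sibling of $u$.} Let $u=pn$ with $p$ of level $k$, and let $v\ne p$ have level at most $k+1$ and not be a child of $p$. Then $v\not\succeq p$, hence $v\not\succeq u$. We must sum $\mathbb{P}(X^u_t=X^v_{t'})$ over $t$ and $t'$, so we prove one bound that decays in $t$ and one that decays in $t'$. By (P2) for $u$, then (P1) for $p$, and $s\ge N_k$,
\begin{equation}\label{eq:b1}
\mathbb{P}(X^u_t=X^v_{t'})\le\sum_{s\in J^k_n}\mathbb{E}\,p_{\ell+t}(X^p_s,X^v_{t'})=\sum_{s\in J^k_n}\mathbb{E}\,p_{s+\ell+t}(z_p,X^v_{t'})\le(2m+1)\,\pi(N_k+t).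
\end{equation}
Next we claim
\begin{equation}\label{eq:b2}
\mathbb{P}(X^u_t=X^v_{t'})\le(2m+1)\,\pi\big((t'-3N_k)^+\big).
\end{equation}
For $t'\le3N_k$ the right side is at least $1$. Let $t'>3N_k$. If $v\not\preceq u$, then (P1) for $v$ allows us to condition on $X^u$ and $z_v$, and the probability is at most $\pi(t')$. If $v$ is an ancestor of $u$, of level $j<k$, and $vn''\preceq u$, then every $s\in J^j_{n''}$ satisfies $s\le3N_j\le3N_k<t'$, so by (P3) and the Markov property of $X^v$ at time $s$,
\[
\mathbb{P}(X^u_t=X^v_{t'})\le\sum_{s\in J^j_{n''}}\mathbb{E}\,\mathcal{K}(X^v_s,X^v_{t'})=\sum_{s\in J^j_{n''}}\mathbb{E}\sum_y\mathcal{K}(X^v_s,y)\,p_{t'-s}(X^v_s,y)\le(2m+1)\,\pi(t'-3N_k).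
\]
This proves \eqref{eq:b2}. Taking the geometric mean of \eqref{eq:b1} and \eqref{eq:b2},
\[
\sum_{t,t'\ge0}\mathbb{P}(X^u_t=X^v_{t'})\le(2m+1)\sum_{t\ge0}\pi(N_k+t)^{1/2}\cdot\sum_{t'\ge0}\pi\big((t'-3N_k)^+\big)^{1/2}.
\]
The first sum is negligible, and the second is at most $3N_k+1+\sum_{q\ge1}\pi(q)^{1/2}\le CN_k$.

\medskip\noindent\emph{(E1), siblings.} Let $u=pn$ and $v=pn'$ with $n\ne n'$ and $p$ of level $k$, and write $X=X^p$. By (P2) and reversibility,
\[
\mathbb{P}(X^u_t=X^v_{t'}\mid X)=\sum_yp_{\ell+t}(a_u,y)\,p_{\ell+t'}(a_v,y)\le D\,p_{2\ell+t+t'}(a_u,a_v)\le D\sum_{s\in J^k_n}\sum_{s'\in J^k_{n'}}p_{2\ell+t+t'}(X_s,X_{s'}).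
\]
By \eqref{eq:kernel} and \eqref{eq:sep} each term has expectation at most $D\pi(\lambda_k+t+t')$, so by \eqref{eq:Pi} the sum over $t,t'$ of $\mathbb{P}(X^u_t=X^v_{t'})$ is at most $D^2(2m+1)^2\Pi(\lambda_k)$.

\medskip\noindent\emph{(E2).} By (P2) and \eqref{eq:kernel}, the expected number of pairs $(t,t')$ with $X^{un}_t=X^u_{t'}$ and $|t'-t^k_n|>\lambda_k$ is at most
\[
\sum_{s\in J^k_n}\ \sum_{|t'-t^k_n|>\lambda_k}\ \sum_{t\ge0}D\,\pi(\ell+t+|s-t'|).
\]
Here $|s-t'|\ge\lambda_k-m$, and for fixed $s$ each value of $|s-t'|$ comes from at most two $t'$. By \eqref{eq:Pi} the sum is at most $2D(2m+1)\Pi(\lambda_k-m)$.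

\medskip\noindent\emph{(E3).} Let $w=un$ and $w'=vn'$ with $k=\operatorname{level}(u)\ge\operatorname{level}(v)$, and let $\Delta=\sup_x|B(x,2\ell+2)|$, which is finite because the degrees are bounded. If $u=v$, the event requires $d(X^u_s,X^u_{s'})\le2\ell+2$ for some $s\in J^k_n$, $s'\in J^k_{n'}$; conditioning on the walk up to the earlier of the two times and using \eqref{eq:sep}, the probability is at most $(2m+1)^2\Delta\,\pi(\lambda_k)$. If $u\ne v$, then $v\not\succeq u$, so by (P1) we may condition on $X^v$ and $z_u$, and the probability is at most $\sum_{s\in J^k_n}\Delta\,\pi(s)\le(2m+1)\Delta\,\pi(N_k)$.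
\end{proof}

\subsection{Every walk has many good children}

Let $u$ have level $k$, and write $X=X^u$, $N=N_k$, $\lambda=\lambda_k$, $b=b_k$, $t_n=t^k_n$, $J_n=J^k_n$. A child $un$ is useful if its branch point lies on $\mathrm{LE}(X)$, its connector is open, and it avoids $X$ in the window $[t_n-\lambda,t_n+\lambda]$. The first requirement fails only if a loop of $X$ jumps over $J_n$. We exclude long loops globally and short loops window by window, so that the events for different windows depend on disjoint stretches of $X$. Define:
\begin{itemize}
\item $\mathcal{L}_u$: there are no $0\le i\le3N$ and $j\ge i+\lambda$ with $X_i=X_j$;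
\item $\mathcal{A}_n$: there are no $i\in[t_n-\lambda,t_n-m]$ and $j\in[t_n+m,t_n+\lambda]$ with $X_i=X_j$;
\item $\Phi_n=\sum_{s\in J_n}\sum_{|t-t_n|\le\lambda}\sum_{r\ge0}p_{\ell+r}(X_s,X_t)$.
\end{itemize}
Call $n$ \emph{promising} for $u$ if $\mathcal{A}_n$ holds and $\Phi_n\le1/2$. Call $n$ \emph{good} for $u$ if it is promising, $\chi_{un}=1$, and $X^{un}$ avoids $X[t_n-\lambda,t_n+\lambda]$. Let $\mathcal{G}_u$ be the event that $\mathcal{L}_u$ holds and at least $\beta_k$ values of $n$ are good.

\begin{lemma}\label{lem:exit}
On $\mathcal{L}_u\cap\mathcal{A}_n$ the time $\tau_{un}$ is an exit time of $X$, and $a_{un}$ is a vertex of $\mathrm{LE}(X)$ of index at most $3N_k$.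
\end{lemma}

\begin{proof}
Let $\mathrm{LE}(X)=(y_j)$ with exit times $s_j$, and let $j$ be minimal with $s_j\ge t_n-m$. Put $i=s_{j-1}+1$, or $i=0$ if $j=0$. Then $i\le t_n-m\le3N$ and $X_i=y_j=X_{s_j}$. Suppose $s_j>t_n+m$. By $\mathcal{L}_u$, $s_j-i<\lambda$. Hence $i>t_n+m-\lambda$ and $s_j<t_n-m+\lambda$, so $i\in[t_n-\lambda,t_n-m]$ and $s_j\in[t_n+m,t_n+\lambda]$, which contradicts $\mathcal{A}_n$. Therefore $s_j\in J_n$, $\tau_{un}=s_j$ and $a_{un}=y_j$, with $j\le s_j\le3N$.
\end{proof}

\begin{lemma}\label{lem:good}
$\mathbb{P}(\mathcal{G}_u^c)$ is negligible.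
\end{lemma}

\begin{proof}
By a union bound over $i$ and $q=j-i$, $\mathbb{P}(\mathcal{L}_u^c)\le(3N+1)\sum_{q\ge\lambda}\pi(q)\le(3N+1)\Pi(\lambda)$, which is negligible.

\emph{Promising values.} Condition on $X[0,t_n-\lambda]$. At most $q+1$ pairs $(i,j)$ in the definition of $\mathcal{A}_n$ have $j-i=q$, and none has $q<2m$, so $\mathcal{A}_n$ fails with probability at most $\Pi(2m)\le1/8$. By \eqref{eq:kernel}, which applies since $\min(s,t)\ge t_n-\lambda$, and by \eqref{eq:Pi} and \eqref{eq:ml}, the conditional expectation of $\Phi_n$ is at most
\[
(2m+1)\cdot2\sum_{a\ge0}\sum_{r\ge0}D\,\pi(\ell+r+a)\le2D(2m+1)\Pi(\ell)\le\tfrac1{16},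
\]
so $\Phi_n>1/2$ with probability at most $1/8$ by Markov's inequality. Thus $n$ is promising with probability at least $3/4$ given $X[0,t_n-\lambda]$. Whether $n'<n$ is promising is determined by $X[t_{n'}-\lambda,t_{n'}+\lambda]$, and $t_{n'}+\lambda<t_n-\lambda$. So the number $M$ of promising values stochastically dominates $\operatorname{Bin}(b,3/4)$, and Hoeffding's inequality $\mathbb{P}(\operatorname{Bin}(b,p)\le b(p-x))\le e^{-2bx^2}$ gives $\mathbb{P}(M<b/2)\le e^{-b/8}$.

\emph{Good values.} Condition on $X$. For promising $n$, by (P2),
\[
\mathbb{P}\big(X^{un}\text{ meets }X[t_n-\lambda,t_n+\lambda]\,\big|\,X\big)\le\sum_{|t-t_n|\le\lambda}\sum_{r\ge0}p_{\ell+r}(a_{un},X_t)\le\Phi_n\le\tfrac12 .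
\]
By (P2) and Lemma~\ref{lem:coupling}(b), the promising values are good independently, each with probability at least $\kappa/2$. If $M\ge b/2$, the Chernoff bound $\mathbb{P}(\operatorname{Bin}(M,p)\le Mp/2)\le e^{-Mp/8}$ with $p=\kappa/2$ shows that fewer than $\kappa b/8\le\kappa M/4$ values are good with probability at most $e^{-\kappa M/16}\le e^{-\kappa b/32}$. An integer that is at least $\kappa b/8$ is at least $\beta_k$. Since $b\ge N^{1/2}/2$, both exponentials are negligible.
\end{proof}

Let $\Omega_0=\mathcal{N}\cap\bigcap_u\mathcal{G}_u$. By Lemmas~\ref{lem:N} and~\ref{lem:good} and by \eqref{eq:count},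
\begin{equation}\label{eq:Omega}
\mathbb{P}(\Omega_0)\to1\qquad\text{as }k_0\to\infty .
\end{equation}

\subsection{The flow}

Work on $\Omega_0$, outside the null set of Lemma~\ref{lem:coupling}(a). Choose a set $\mathcal{T}$ of individuals: $\emptyset\in\mathcal{T}$, and each $u\in\mathcal{T}$ of level $k$ has exactly $\beta_k$ children $un$ in $\mathcal{T}$, all with $n$ good for $u$. Then $\mathcal{T}$ has $S_k=\prod_{j=k_0}^{k-1}\beta_j$ members of level $k$, with $S_{k_0}=1$.

Let $un\in\mathcal{T}$. The walk $X^{un}$ avoids every earlier $X^v$: for $v\ne u$ because (E1) fails, and for $v=u$ because (E2) fails and $n$ is good. Consequently: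
\begin{itemize}
\item the rays $\mathrm{LE}(X^u)$, $u\in\mathcal{T}$, lie in $F$ by Lemma~\ref{lem:coupling}(a), and they are pairwise vertex-disjoint; in particular the points $z_u$ are distinct;
\item for $un\in\mathcal{T}$ with $u$ of level $k$, the point $a_{un}$ lies on $\mathrm{LE}(X^u)$ at index at most $3N_k$, by Lemma~\ref{lem:exit};
\item the connectors $\gamma_w$, $w\in\mathcal{T}\setminus\{\emptyset\}$, lie in $\eta$ by Lemma~\ref{lem:coupling}(c), and they lie in pairwise disjoint balls.
\end{itemize}
For $un\in\mathcal{T}$ let $\sigma_{un}$ be the segment of $\mathrm{LE}(X^u)$ from $z_u$ to $a_{un}$. With $k(u)$ the level of $u$, define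
\[
\psi_1=\sum_{un\in\mathcal{T}}\frac{\sigma_{un}}{S_{k(u)+1}},\qquad\psi_2=\sum_{un\in\mathcal{T}}\frac{\gamma_{un}}{S_{k(u)+1}},\qquad\psi=\psi_1+\psi_2 .
\]
In words, the mass $1/S_k$ arriving at $z_u$ moves along the ray of $u$, and at each chosen branch point the amount $1/S_{k+1}$ leaves along the connector. A vertex lies on at most one ray and at most one connector, hence on finitely many of these paths, so $\psi$ is a well-defined flow on $F\cup\eta$, supported on the component of $o$. Since $\operatorname{div}(\sigma_{un}+\gamma_{un})=\mathbf{1}_{z_u}-\mathbf{1}_{z_{un}}$ and $\beta_k/S_{k+1}=1/S_k$,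
\[
\operatorname{div}\psi=\sum_{u\in\mathcal{T}}\frac{\mathbf{1}_{z_u}}{S_{k(u)}}-\sum_{w\in\mathcal{T}\setminus\{\emptyset\}}\frac{\mathbf{1}_{z_w}}{S_{k(w)}}=\mathbf{1}_o .
\]
On the ray of an individual of level $k$ the flow $\psi_1$ is at most $1/S_k$ in absolute value and vanishes beyond the first $3N_k$ edges, and different rays share no edge. Each connector leaving such a ray has at most $\ell$ edges carrying $1/S_{k+1}$ under $\psi_2$, and different connectors share no edge. A connector may share edges with a ray, so we use $(x+y)^2\le2x^2+2y^2$. The energy of $\psi$ is at most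
\[
2\sum_{k\ge k_0}\Big(S_k\cdot\frac{3N_k}{S_k^2}+S_{k+1}\cdot\frac{\ell}{S_{k+1}^2}\Big)\le(6+2\ell)\sum_{k\ge k_0}\frac{N_k}{S_k}.
\]
Since $\beta_j\ge\kappa b_j/8\ge(\kappa/16)N_j^{1/2}\ge(\kappa/16)2^{\alpha^j/2}$, \eqref{eq:geom} gives $S_k\ge(\kappa/16)^{k-k_0}2^{2\alpha^k-2\alpha^{k_0}}$ and
\[
\frac{N_k}{S_k}\le2\cdot4^{\alpha^{k_0}}\Big(\frac{16}{\kappa}\Big)^{k-k_0}2^{-\alpha^k},
\]
which is summable in $k$.

By (N1), on $\Omega_0$ the component of $o$ in $F\cup\eta$ is transient. The probability that this component is transient depends only on the law of $(F,\eta)$, and it is at least $\mathbb{P}(\Omega_0)$ for every large $k_0$; by \eqref{eq:Omega} it equals $1$. As $o$ is arbitrary and $V$ is countable, almost surely every component of $F\cup\eta$ is transient. This proves Theorem~\ref{thm:fast}, and with it Theorems~\ref{thm:main} and~\ref{thm:class}. \qed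

\begin{thebibliography}{9}

\bibitem{ANST}
Eleanor Archer, Asaf Nachmias, Matan Shalev, Pengfei Tang,
\emph{The union of independent USFs on $\mathbb{Z}^d$ is transient},
arXiv:2311.09183 (2023).

\bibitem{TT}
Tessera and Tointon,
Combinatorica 41 (2021).

\bibitem{Woess}
Woess,
\emph{Random Walks on Infinite Graphs and Groups}.

\end{thebibliography}
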